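\title{Online ordered Ramsey numbers of non-crossing matchings versus paths}

\begin{abstract}
In the online ordered Ramsey game for ordered graphs $G$ and $H$, Builder draws edges one at a time on an infinite linearly ordered set and Painter colors each edge red or blue, until a red copy of $G$ or a blue copy of $H$ appears; $r_o(G,H)$ is the length of the game under optimal play. We prove that for each St.~Ives matching $S_k$ there is a constant $c_k$ with $r_o(S_k,P_n)\le n+c_k$ for all $n$, where $P_n$ is the ordered path, and that $c_k=2^{O(k^2)}$ suffices. This leads to a dichotomy for ordered graphs $G$ with at least one edge: $r_o(G,P_n)\le n+O(1)$ if $G$ is a non-crossing matching together with isolated vertices, and $r_o(G,P_n)\ge\frac32(n-1)$ otherwise.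
\end{abstract}

\section{The game and the results}\label{sec:intro}

An \emph{ordered graph} is a graph with a linear order on its vertices. Subgraphs inherit the order, and a \emph{copy} of an ordered graph is the image of an order-preserving isomorphism. We write an edge as $xy$ with $x<y$, call $x$ its left and $y$ its right endpoint, and describe small ordered graphs by listing their edges on $1<2<3<\dotsb$. The \emph{ordered path} $P_n$ has vertices $v_1<\dots<v_n$ and edges $v_iv_{i+1}$ for $1\le i\le n-1$. All paths in this paper are ordered paths.

The \emph{online ordered Ramsey game} for ordered graphs $G$ and $H$ is played on an infinite linearly ordered set of vertices. On each turn Builder draws an edge between two vertices not yet joined, and Painter colors it red or blue. The game ends when there is a red copy of $G$ or a blue copy of $H$. Builder wants to end the game early and Painter wants to prolong it; the number of turns under optimal play is the \emph{online ordered Ramsey number} $r_o(G,H)$.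

We fix $G$ and let $H=P_n$ grow. If $G$ has an edge and Painter colors everything blue, the game lasts at least $n-1$ turns, so $r_o(G,P_n)\ge n-1$. When $G$ is a single edge this is the truth: Builder draws the edges of a path, and a red edge ends the game at once. It is natural to ask for which $G$ this trivial bound is correct up to an additive constant. The requirement is severe. If a game ends with a blue $P_n$ after at most $n+c$ turns, then all but $c+1$ of the edges drawn lie on that path. Builder can therefore afford only boundedly many red edges and boundedly many abandoned blue edges, and it is Painter who decides when the red edges appear. She may wait until the path is long, when Builder can no longer start afresh somewhere else.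

Two edges $ab$ and $cd$ \emph{cross} if $a<c<b<d$, and an ordered graph is \emph{non-crossing} if no two of its edges cross. A non-crossing matching without isolated vertices can be written as a balanced word of brackets, with an opening bracket for each left endpoint and a closing bracket for each right endpoint: $()()$ is $\{12,34\}$ and $(())$ is $\{14,23\}$. The \emph{St.~Ives matching} $S_k$ is defined recursively. The matching $S_0$ is a single edge. For $k\ge1$, take two copies of $S_{k-1}$, all vertices of the first preceding all vertices of the second, and add an edge on two new vertices, one to the left and one to the right of both copies. In brackets,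
\[
S_0=(),\qquad S_1=(()()),\qquad S_2=((()())(()())),\qquad S_k=(S_{k-1}S_{k-1}).
\]
The number of edges satisfies $e(S_k)=2e(S_{k-1})+1$, so $S_k$ has $2^{k+1}-1$ edges and $2^{k+2}-2$ vertices. These matchings are universal: every non-crossing matching is contained in some $S_k$ (Lemma~\ref{lem:universal}). The problem we solve comes from Clemen, Heath and Lavrov~\cite{CHL}: is there, for every $k\ge1$, a constant $c_k$ such that $r_o(S_k,P_n)\le n+c_k$ for all $n\ge1$? The answer is yes.

\begin{theorem}\label{thm:main}
For every $k\ge1$ there is a constant $c_k$ such that $r_o(S_k,P_n)\le n+c_k$ for all $n\ge1$.
\end{theorem}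

Combined with simple strategies for Painter, this determines all $G$ for which the trivial bound is correct up to a constant.

\begin{theorem}\label{thm:dichotomy}
Let $G$ be an ordered graph with at least one edge.
\begin{enumerate}
\item[(a)] If $G$ is a non-crossing matching, possibly with isolated vertices, then there is a constant $c_G$ such that
\[
n-2+e(G)\ \le\ r_o(G,P_n)\ \le\ n+c_G,
\]
where the upper bound holds for all $n\ge1$ and the lower bound for all $n\ge2$.
\item[(b)] Otherwise, $r_o(G,P_n)\ge\frac32(n-1)$ for all $n\ge1$. If moreover some vertex of $G$ has two neighbors on the same side, then $r_o(G,P_n)\ge2(n-1)$.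
\end{enumerate}
In particular, $r_o(G,P_n)\le n+O(1)$ if and only if $G$ is a non-crossing matching together with isolated vertices. For $G=S_k$,
\[
n+2^{k+1}-3\ \le\ r_o(S_k,P_n)\ \le\ n+2^{O(k^2)}\qquad(n\ge2,\ k\ge1).
\]
\end{theorem}

Thus the additive constant for $S_k$ must grow at least exponentially in $k$, and $2^{O(k^2)}$ suffices. We do not claim that the factor $\frac32$ is optimal. The restriction $n\ge2$ in (a) is needed because a blue $P_1$ is present from the start, so that $r_o(G,P_1)=0$.

Section~\ref{sec:painter} contains the lower bounds and the reduction to $S_k$. The rest of the paper is Builder's strategy. He keeps one long blue path and moves its end, at bounded cost, into places where a red edge advances the construction of a red $S_k$. Sections~\ref{sec:small} and~\ref{sec:tools} develop the two moves he needs and carry out the cases $()()$, $(())$ and $S_1$ by hand. The Ladder Lemma of Section~\ref{sec:ladder} is the core of the proof, and Section~\ref{sec:recursion} applies it along the recursive definition of $S_k$.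

\section{Painter's strategies and the reduction to $S_k$}\label{sec:painter}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:dichotomy}(a)]
Painter colors the first $e(G)-1$ edges red and all later edges blue. A red $G$ never appears, so the game ends only with a blue $P_n$. For $n\ge2$ this needs $n-1\ge1$ blue edges, all drawn after the red ones, so the game lasts at least $e(G)-1+n-1$ turns. For $G=S_k$ we have $e(G)=2^{k+1}-1$, and the bound reads $n+2^{k+1}-3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(b)]
Suppose that $G$ is not a non-crossing matching together with isolated vertices. Either some vertex has two neighbors, which lie both to its right, both to its left, or one on each side; or $G$ is a matching with two crossing edges. So $G$ contains one of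
\[
V=\{12,13\},\qquad \Lambda=\{13,23\},\qquad P_3=\{12,23\},\qquad X=\{13,24\}.
\]
Let $H$ be such a subgraph, chosen from $\{V,\Lambda\}$ if some vertex of $G$ has two neighbors on the same side. Painter colors each edge red unless this would create a red copy of $H$. No red $H$, hence no red $G$, ever appears, so the game ends with a blue path $v_1<\dots<v_n$. Each edge $v_iv_{i+1}$ was colored blue because it forms a copy of $H$ with some red edge $f(i)$. We bound the number of indices $i$ that one red edge can serve.
\begin{itemize}
\item If $H=V$, then $f(i)$ has left endpoint $v_i$, so $f$ is injective.
\item If $H=\Lambda$, then $f(i)$ has right endpoint $v_{i+1}$, so $f$ is injective.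
\item If $H=P_3$, then $f(i)$ has right endpoint $v_i$ or left endpoint $v_{i+1}$. A red edge $xy$ equals $f(i)$ only if $v_i=y$ or $v_{i+1}=x$, so for at most two $i$.
\item If $H=X$, then $f(i)$ crosses $v_iv_{i+1}$, so one of its endpoints lies strictly between $v_i$ and $v_{i+1}$. The intervals $(v_i,v_{i+1})$ are pairwise disjoint and an edge has two endpoints, so a red edge equals $f(i)$ for at most two $i$.
\end{itemize}
Hence there are at least $n-1$ red edges if $H\in\{V,\Lambda\}$ and at least $\frac{n-1}2$ in the other two cases. Adding the $n-1$ blue edges of the path gives $2(n-1)$ and $\frac32(n-1)$.
\end{proof}

There are exactly six ordered graphs with two edges and no isolated vertex: the four above, $()()$ and $(())$. For the last two the counting argument gives nothing, because a single red edge can serve every $i$: the whole path may lie to its left, or between its endpoints. This is the phenomenon that Builder will exploit. First we reduce all non-crossing matchings to the graphs $S_k$.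

\begin{lemma}\label{lem:universal}
Every non-crossing matching $M$ with $e\ge1$ edges and no isolated vertex is contained in $S_{e-1}$. Every non-crossing matching with isolated vertices is contained in $S_k$ for some $k\ge1$.
\end{lemma}

\begin{proof}
The first statement is proved by induction on $e$; for $e=1$ we have $M=S_0$. Let $e\ge2$ and let $uv$ be the edge at the first vertex $u$ of $M$. An edge $cd\ne uv$ has $u<c$, and $c<v<d$ would be a crossing. So the other edges split into a set $M_1$ lying between $u$ and $v$ and a set $M_2$ lying after $v$. If $M_2=\emptyset$, then $M_1$ has $e-1$ edges and is contained in $S_{e-2}$; place it in the first copy of $S_{e-2}$ inside $S_{e-1}$ and map $uv$ to the outer edge. If $M_2\ne\emptyset$, then $\{uv\}\cup M_1$ and $M_2$ each have between $1$ and $e-1$ edges. By induction and $S_j\subseteq S_{j+1}$, both are contained in $S_{e-2}$, and they fit into the two consecutive copies of $S_{e-2}$ in $S_{e-1}$.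

For the second statement, insert a new vertex $w'$ immediately after each isolated vertex $w$ and add the edge $ww'$. No vertex lies between $w$ and $w'$, so the new edge crosses nothing. The result is a non-crossing matching with some number $e\ge1$ of edges and no isolated vertex, and it is contained in $S_{e-1}\subseteq S_e$.
\end{proof}

If $G\subseteq S_k$, then a red $S_k$ contains a red $G$, so $r_o(G,P_n)\le r_o(S_k,P_n)$. The upper bound in Theorem~\ref{thm:dichotomy}(a) therefore follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:universal}, and the equivalence follows from (a) and (b) because $\frac32(n-1)-n$ is unbounded. What remains is Theorem~\ref{thm:main} and the size of $c_k$.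

\section{Two edges: retreating and jumping}\label{sec:small}

We describe Builder's strategies on the vertex set $\mathbb Q$, where there is always room for a new vertex between two old ones. This loses nothing. A strategy that lasts at most $T$ turns meets at most $2^T$ sequences of answers, and each of them involves at most $2T$ vertices. All these vertices form a finite set $W\subseteq\mathbb Q$, and any $|W|$ elements of an infinite linear order form an order-isomorphic copy of $W$ on which Builder can play the same strategy. The red matching or blue path that ends the game has no isolated vertex when $n\ge2$, so it lies in $W$; for $n=1$ there is nothing to prove.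

A vertex is \emph{new} if no edge drawn so far is incident to it. Builder's default move is to draw an edge from the last vertex of his blue path to a later new vertex. If Painter always answers blue, the game ends after $n-1$ turns. So suppose that an edge $Py$ is red, where $P$ is the last vertex of the path, and let $P''<P'$ be the two vertices before $P$.

\begin{example}[Retreat]\label{ex:retreat}
Let $G=()()$. Every edge with both endpoints to the left of $P$ must now be blue, since otherwise it forms $G$ with $Py$. Builder abandons $P$ and continues the path from $P'$ through new vertices of the gap $(P',P)$; if $P'$ does not exist, he starts afresh to the left of $P$. Only the edges $Py$ and $P'P$ are lost, so $r_o(G,P_n)\le n+1$.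
\end{example}

\begin{example}[Jump]\label{ex:jump}
Let $G=(())$. Every edge with both endpoints in $(P,y)$ must now be blue, so Builder wants the end of his path inside $(P,y)$. He picks new vertices $r'<r$ in $(P,y)$ and draws $P'r'$ and, if it is red, $P''r$. Since $P''<P'<r'<r$, these two edges form $G$, so one of them is blue, and the path continues inside $(P,y)$. At most the four edges $Py$, $P'r'$, $P''P'$, $P'P$ are lost. If the path had fewer than three vertices, Builder starts afresh in $(P,y)$ and loses at most two edges. So $r_o(G,P_n)\le n+3$.
\end{example}

For $G=S_1=(()())$ one would like to jump under a red edge and then play Example~\ref{ex:retreat} there. The jump now fails. Every edge from the path into $(P,y)$ has its left endpoint at or before $P$ and its right endpoint after $P$, as does $Py$, and among such edges no two form $()()$. Painter can color all of them red and never create $S_1$. Refusing jumps is free for her as long as all starting points precede all landing points. The idea of the proof is to make refusals expensive: after a refusal Builder retreats into a gap of his path and tries again from further left, so that the red edges become interleaved.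

\section{Cost, tails, ladders, and the case $S_1$}\label{sec:tools}

From now on $k\ge1$ and $n$ are fixed, the game is the one for $S_k$ and $P_n$, and
\[
h=|V(S_k)|=2^{k+2}-2 .
\]
An \emph{interval} is a nonempty open interval of $\mathbb Q$, with endpoints possibly $\pm\infty$. For sets or vertices $A,B$ we write $A<B$ if every element of $A$ precedes every element of $B$. Since only finitely many edges have been drawn at any time, every interval contains infinitely many new vertices. ``Builder draws $e$'' means that he draws $e$ unless it is already present, in which case its existing color is used.

\subsection*{Cost}
Builder maintains a \emph{current path} $Q$, a blue path that is empty at the start. He may delete vertices from its end and append blue edges and paths to it. An edge is \emph{free} if it is drawn from the last vertex of $Q$ to a later new vertex, is colored blue, and is appended to $Q$ at once. The \emph{cost} of a stretch of play is the number of non-free edges drawn in it plus the number of vertices deleted from $Q$. ``Builder can reach a situation at cost $\alpha$'' means that he has a strategy such that, whatever Painter does, after finitely many turns the situation is reached or the game is over, and the cost up to that time is at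 most $\alpha$.

\begin{lemma}\label{lem:cost}
If Builder can reach the end of the game from its start at cost $c$, then $r_o(S_k,P_n)\le n+c$.
\end{lemma}

\begin{proof}
Let $t$ be the number of edges drawn so far. The quantity $t-|V(Q)|$ is $0$ at the start. A free edge leaves it unchanged, a non-free edge or a deleted vertex raises it by $1$, and appending existing blue edges does not raise it. So it never exceeds the cost so far. Just before the last edge is drawn there is no blue $P_n$, so $|V(Q)|\le n-1$ and $t\le n-1+c$.
\end{proof}

It suffices, then, to end the game at a cost that depends only on $k$. Two Ramsey-type facts are the source of all forced blue edges. The first supplies short blue paths wherever Builder wants them. A \emph{tail} in an interval $J$ is a blue $P_{h+1}$ with all vertices in $J$, and its first vertex is its \emph{entry}.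

\begin{lemma}[Tails]\label{lem:tail}
For any interval $J$, Builder can create a tail in $J$ at cost $\tau:=\binom{h^2}{2}$, without changing $Q$.
\end{lemma}

\begin{proof}
Builder draws all edges on $h^2$ new vertices of $J$. Label each of them by the number of vertices of a longest blue path within this set that ends at it. A label of at least $h+1$ gives a tail. Otherwise there are at most $h$ labels and $h^2>h(h-1)$ vertices, so some $h$ vertices share a label. If $xy$ is blue, then the label of $y$ exceeds that of $x$, since a path ending at $x$ extends to $y$. So these $h$ vertices span a red clique, which contains a red $S_k$, and the game is over.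
\end{proof}

The second fact identifies the interleaved configuration that Painter cannot color red. A \emph{ladder} consists of vertices $p_1<s_1<p_2<s_2<\dots<p_h<s_h$ and the $\frac{h(h+1)}2$ edges $p_is_j$ with $i\le j$.

\begin{lemma}[Ladders]\label{lem:ladder-graph}
A ladder contains a copy of $S_k$.
\end{lemma}

\begin{proof}
Number the vertices of $S_k$ in order as $1,\dots,h$. Each of them lies on exactly one edge. Map $i$ to $p_i$ if it is the left endpoint of its edge and to $s_i$ if it is the right endpoint. The map preserves order, and an edge $ij$ with $i<j$ goes to the edge $p_is_j$.
\end{proof}

A retreat will be forced by a ladder whose vertices $p_i$ are the last vertices of $Q$. For the retreat to stay inside a given interval, enough of them must lie in that interval. We call the pair $(Q,I)$ a \emph{good state} if $I$ is an interval, $Q$ has at least $h+1$ vertices, and its last $h+1$ vertices lie in $I$. Other used vertices are allowed in $I$. If $(Q,I)$ is good and $I\subseteq I'$, then $(Q,I')$ is good. Tails exist to preserve goodness: a path that entered an interval with a single vertex could be stopped there by a red edge at once, with no room to retreat, whereas appending a whole tail in $J$ produces a good state with interval $J$.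

\begin{lemma}[Extension]\label{lem:extend}
From a good state $(Q,J)$, Builder can reach at cost $1$ a good state $(Q',J)$ and a red edge $Py$, where $P$ is the last vertex of $Q'$ and $y\in J$.
\end{lemma}

\begin{proof}
The last vertex of the current path lies in the open interval $J$, so $J$ has new vertices after it. Builder joins it to one of them and appends the edge if it is blue. Such edges are free and keep the state good. The path has at most $n-1$ vertices while the game runs, so after finitely many turns an edge is red; it is the only edge that costs.
\end{proof}

\begin{lemma}[Retreat]\label{lem:retreat}
From a good state $(Q,J)$ in which $Q$ has last vertex $x$, Builder can reach a good state $(Q',J')$ with $J'\subseteq J$ and $J'<x$, at cost $\rho:=h\tau+\frac{h(h+1)}2+h$.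
\end{lemma}

\begin{proof}
Let $p_1<\dots<p_{h+1}=x$ be the last $h+1$ vertices of $Q$; they lie in $J$. For $j=1,\dots,h$ Builder creates a tail in the gap $G_j=(p_j,p_{j+1})$, with entry $s_j$, at total cost $h\tau$. Then $p_1<s_1<\dots<p_h<s_h$. He draws the ladder edges $p_is_j$, $i\le j$, until one is blue; if all are red, the game is over by Lemma~\ref{lem:ladder-graph}. Given a blue $p_is_j$, he deletes the $h+1-i\le h$ vertices of $Q$ after $p_i$ and appends the edge $p_is_j$ and the tail in $G_j$, which is possible since $p_i\le p_j<s_j$. The new path ends with $h+1$ vertices in $J'=G_j$, and $G_j\subseteq J$ and $G_j<p_{j+1}\le x$.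
\end{proof}

Painter chooses the gap, but any gap serves: all that matters is that the path now lives to the left of its former end. These moves already settle the first case of Theorem~\ref{thm:main}.

\begin{example}[The case $k=1$]\label{ex:s1}
Here $S_1=\{16,23,45\}$ and $h=6$. Builder creates a tail, takes it as $Q$, and puts $J_1=\mathbb Q$. He extends until he obtains a red edge $x_1y_1$, and retreats to an interval $J_2<x_1$. He extends in $J_2$ until he obtains a red edge $x_2y_2$ in $J_2$, retreats to $J_3\subseteq J_2$ with $J_3<x_2$, and extends in $J_3$ until he obtains a red edge $x_3y_3$ in $J_3$. Let $x$ be the vertex of $Q$ before $x_3$, and let $r$ be the entry of a tail created in $(x_1,y_1)$. Then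
\[
x<x_3<y_3<x_2<y_2<x_1<r<y_1,
\]
so a red edge $xr$ would form $S_1$ with $x_3y_3$ and $x_2y_2$ (Figure~\ref{fig:s1}). The jump that Painter could refuse in Section~\ref{sec:small} is now forced. Builder draws $xr$, deletes $x_3$ and appends the tail, reaching a good state with interval $(x_1,y_1)$. He extends there until an edge $Py$ is red. The vertex $P'$ before $P$ lies in $(x_1,y_1)$, and any edge $zz'$ with $P'\le z<z'<P$ would, if red, form $S_1$ with $Py$ and $x_1y_1$. So he deletes $P$ and finishes with free edges in the gap $(P',P)$. He has paid for two tails, two retreats, four red extension edges, the edge $xr$ and two deleted vertices: the cost is $2\tau+2\rho+7$.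
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15]
\foreach \x/\y in {0/x,1/x_3,2/y_3,3/x_2,4/y_2,5/x_1,6/r,7/y_1}
  {\fill (\x,0) circle (1.6pt); \node[below] at (\x,-0.05) {$\y$};}
\foreach \x/\y in {1/2,3/4,5/7} \draw[red,thick] (\x,0) to[bend left=55] (\y,0);
\draw[blue,thick,dashed] (0,0) to[bend left=45] (6,0);
\end{tikzpicture}
\caption{The forced jump for $S_1$. Two retreats have placed the red edges $x_2y_2$ and $x_3y_3$ (solid) to the left of the red edge $x_1y_1$. The dashed edge $xr$ covers both of them, so it must be blue, and it carries the path under $x_1y_1$.}\label{fig:s1}
\end{figure}

\section{The Ladder Lemma}\label{sec:ladder}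

For larger $k$ the argument of Example~\ref{ex:s1} breaks down in two places. The red edges $x_dy_d$ are merely consecutive, so a red edge covering them does not create $S_k$. And after building a red $S_{k-1}$ under an edge, Builder must move his path past it to build the second copy; the cheap alternative of working to its left is only one of several positions he has to reach, and he needs a uniform way of reaching them. The remedy for both is to use the refused jumps themselves as the red edges: if Builder attempts all jumps from each new end of the path to all earlier landing places, the refusals accumulate to a ladder.

We first name the places to be reached. Let $R\subseteq I$ be intervals. We call $R$ a \emph{window in $I$}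
\begin{itemize}
\item \emph{of type $\mathsf U$} (under) if there is a red edge $Py$ with $P,y\in I$ and $P<R<y$;
\item \emph{of type $\mathsf A_j$} (after), for $0\le j\le k$, if there is a red copy $C$ of $S_j$ with all vertices in $I$ and $C<R$.
\end{itemize}
Red edges stay red, so a window in $I$ remains a window of the same type as the game goes on, and it is also a window in every interval containing $I$. These two properties are all that the next lemma uses. For a type $\mathsf T$ we say that Builder can
\begin{itemize}
\item \emph{open $\mathsf T$ at cost $\alpha$} if from every good state $(Q,J)$ he can reach at cost $\alpha$ a good state $(Q',J)$ and a window $R$ of type $\mathsf T$ in $J$ that lies to the right of the last vertex of $Q'$;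
\item \emph{enter $\mathsf T$ at cost $\alpha$} if from every good state $(Q,I)$ he can reach at cost $\alpha$ a good state $(Q',R)$ in which $R$ is a window of type $\mathsf T$ in $I$.
\end{itemize}
Opening places a window ahead of the path, and entering brings the path inside. Builder cannot expect to enter the first window that he opens, but he can enter one of at most $h$.

\begin{lemma}[Ladder Lemma]\label{lem:ladder}
If Builder can open $\mathsf T$ at cost $\alpha$, then he can enter $\mathsf T$ at cost $h(\alpha+\beta)$, where
\[
\beta:=\tau+h+\rho=(h+1)\tau+\frac{h(h+5)}2 .
\]
\end{lemma}

\begin{proof}
Let $(Q,I)$ be good and put $J_1=I$. Builder plays stages $d=1,2,\dots,h$. Stage $d$ starts from a good state with an interval $J_d\subseteq I$ and has three steps.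

\emph{Step 1: open.} Builder opens $\mathsf T$ from the current state. He obtains a good state $(Q_d,J_d)$ and a window $R_d$ of type $\mathsf T$ in $J_d$ with $x_d<R_d$, where $x_d$ is the last vertex of $Q_d$. He creates a tail in $R_d$, with entry $r_d$. The cost is at most $\alpha+\tau$.

\emph{Step 2: jump.} Builder draws the $d\le h$ edges $x_dr_1,\dots,x_dr_d$; by \eqref{eq:order} below, $x_d<r_j$ for all $j\le d$. If some $x_dr_j$ is blue, he appends it to $Q_d$ together with the tail in $R_j$. All vertices of that tail come after $x_d$, so the result is a blue path, and its last $h+1$ vertices lie in $R_j$. Since $R_j$ is still a window of type $\mathsf T$ in $J_j\subseteq I$, it is one in $I$, and Builder is done.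

\emph{Step 3: retreat.} Otherwise $x_dr_1,\dots,x_dr_d$ are all red. If $d<h$, Builder applies Lemma~\ref{lem:retreat} to $(Q_d,J_d)$ and reaches, at cost $\rho$, a good state with an interval $J_{d+1}\subseteq J_d$ satisfying $J_{d+1}<x_d$. He goes on to stage $d+1$.

For every $d$ we have $x_d<r_d$, and for $d\ge2$ we have $r_d\in R_d\subseteq J_d<x_{d-1}$. Hence
\begin{equation}\label{eq:order}
x_d<r_d<x_{d-1}<r_{d-1}<\dots<x_1<r_1 ,
\end{equation}
as in Figure~\ref{fig:ladder}. Suppose that Step 2 fails in all $h$ stages, so that $x_dr_j$ is red whenever $1\le j\le d\le h$. Put $p_i=x_{h+1-i}$ and $s_i=r_{h+1-i}$. By \eqref{eq:order}, $p_1<s_1<\dots<p_h<s_h$, and for $i\le j$ the edge $p_is_j=x_{h+1-i}r_{h+1-j}$ is red because $h+1-j\le h+1-i$. This is a red ladder, so the game is over by Lemma~\ref{lem:ladder-graph}. Thus the procedure ends within $h$ stages, each of cost at most $\alpha+\tau+h+\rho=\alpha+\beta$.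
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.85]
\foreach \x/\y in {2/x_3,3.5/r_3,5.5/x_2,7/r_2,9/x_1,10.5/r_1}
  {\fill (\x,0) circle (1.8pt); \node[below] at (\x,-0.05) {$\y$};}
\foreach \x/\y in {2/3.5,2/7,2/10.5,5.5/7,5.5/10.5,9/10.5}
  \draw[red,thick] (\x,0) to[bend left=45] (\y,0);
\draw[(-)] (1,-0.8) -- (4.5,-0.8) node[right] {$J_3$};
\draw[(-)] (0.5,-1.2) -- (8,-1.2) node[right] {$J_2$};
\draw[(-)] (0,-1.6) -- (11.5,-1.6) node[right] {$J_1$};
\end{tikzpicture}
\caption{Three failed stages of the Ladder Lemma. Each retreat confines the next stage to an interval $J_{d+1}\subseteq J_d$ to the left of $x_d$, so the ends $x_d$ of the path and the entries $r_d$ of the windows alternate, and the refused jumps $x_dr_j$ with $j\le d$ (arcs) form a red ladder.}\label{fig:ladder}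
\end{figure}

\section{Building $S_k$ recursively}\label{sec:recursion}

The recursion starts with a single extension, which opens two kinds of windows. Let $(Q,J)$ be good with $J=(a,b)$. Lemma~\ref{lem:extend} gives, at cost $1$, a good state $(Q',J)$ and a red edge $Py$ in $J$, with $P$ the last vertex of $Q'$. The interval $(P,y)$ is a window of type $\mathsf U$ in $J$. The interval $(y,b)$, which is nonempty because $y$ lies in the open interval $J$, is a window of type $\mathsf A_0$ in $J$. Both lie to the right of $P$. So Builder can open $\mathsf U$ and $\mathsf A_0$ at cost $1$, and by the Ladder Lemma he can enter each of them at cost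
\[
\gamma:=h(1+\beta).
\]

\begin{lemma}\label{lem:escape}
Let $\varepsilon_0=\gamma$ and $\varepsilon_j=h(\gamma+2\varepsilon_{j-1}+\beta)$ for $j\ge1$. For $0\le j\le k$, Builder can enter $\mathsf A_j$ at cost $\varepsilon_j$.
\end{lemma}

\begin{proof}
We use induction on $j$; the case $j=0$ was just shown. Let $j\ge1$. By the Ladder Lemma it suffices to open $\mathsf A_j$ at cost $\gamma+2\varepsilon_{j-1}$. From a good state with interval $J=(a,b)$, Builder follows the definition $S_j=(S_{j-1}S_{j-1})$ from the outside in.
\begin{enumerate}
\item[(1)] He enters $\mathsf U$ and reaches a good state with an interval $R_1\subseteq J$ and a red edge $Py$ with $P,y\in J$ and $P<R_1<y$.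
\item[(2)] From this state he enters $\mathsf A_{j-1}$ and reaches a good state with an interval $R_2\subseteq R_1$ and a red copy $C_1$ of $S_{j-1}$ in $R_1$ with $C_1<R_2$.
\item[(3)] From this state he enters $\mathsf A_{j-1}$ again and reaches a good state $(Q',R_3)$ with $R_3\subseteq R_2$ and a red copy $C_2$ of $S_{j-1}$ in $R_2$.
\end{enumerate}
Then $P<C_1<C_2<y$, so $Py$, $C_1$ and $C_2$ form a red copy of $S_j$ in $J$ whose last vertex is $y$. The interval $(y,b)$ is nonempty and is a window of type $\mathsf A_j$ in $J$. The state $(Q',J)$ is good since $R_3\subseteq J$, and the last vertex of $Q'$ lies in $R_3<y$, so the window lies to its right. The cost is at most $\gamma+2\varepsilon_{j-1}$.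
\end{proof}

After step (3) the path is trapped under the outer edge $Py$ of the copy of $S_j$ just built. This is why the induction is on entering $\mathsf A_j$ and not merely on creating a red $S_j$: step (2) at the next level needs the path to escape to the right of the whole copy, and the Ladder Lemma provides the escape.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Builder creates a tail at cost $\tau$ and takes it as $Q$, which gives the good state $(Q,\mathbb Q)$. He then plays the strategy of Lemma~\ref{lem:escape} for entering $\mathsf A_k$. A window of type $\mathsf A_k$ requires a red $S_k$, so the game ends during this strategy, at total cost at most $\tau+\varepsilon_k$. By Lemma~\ref{lem:cost}, $r_o(S_k,P_n)\le n+c_k$ with $c_k=\tau+\varepsilon_k$. The constants $h,\tau,\beta,\gamma,\varepsilon_j$ depend only on $k$.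
\end{proof}

\begin{remark}
Lemmas~\ref{lem:tail}--\ref{lem:ladder} use only that the red target is a matching on $h$ vertices; their proofs apply verbatim to the crossing pair $X$ with $h=4$. The non-crossing structure is used only in Lemma~\ref{lem:escape}. There the target is assembled from red edges produced by extension, each lying entirely inside the window that the path has just entered, and so under or after the earlier ones. Theorem~\ref{thm:dichotomy}(b) shows that no strategy can force a crossing at bounded cost.
\end{remark}

\begin{proof}[Proof of the bound $c_k=2^{O(k^2)}$]
Since $k\ge1$ we have $h\ge6$. Then $\tau\le h^4/2$, so $(h+1)\tau\le h^5$; also $\frac{h(h+5)}2\le h^2$. Hence $\beta\le h^5+h^2\le h^6$ and $\varepsilon_0=\gamma=h(1+\beta)\le2h^7$. For $j\ge1$,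
\[
\varepsilon_j\le h\bigl(2h^7+2\varepsilon_{j-1}+h^6\bigr)\le3h^8+2h\,\varepsilon_{j-1}.
\]
We claim that $\varepsilon_j\le3^{j+1}h^{j+7}$. This holds for $j=0$. For $j\ge1$ we have $3h^8\le3^jh^{j+7}$, so by induction
\[
\varepsilon_j\le3^jh^{j+7}+2\cdot3^jh^{j+7}=3^{j+1}h^{j+7}.
\]
With $h<2^{k+2}$ this gives
\[
c_k=\tau+\varepsilon_k\le h^4+3^{k+1}h^{k+7}\le2^{4k+8}+3^{k+1}2^{(k+2)(k+7)}=2^{O(k^2)}.
\]
Together with Section~\ref{sec:painter}, this completes the proof of Theorem~\ref{thm:dichotomy}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CHL}
Felix Christian Clemen, Emily Heath, and Mikhail Lavrov,
\emph{Online Ramsey numbers of ordered paths and cycles},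
arXiv:2210.05235 (2022).

\end{thebibliography}
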